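\title{The Gromov--Hausdorff space of nonnegatively curved $2$-spheres is a punctured Hilbert cube}

\begin{abstract}
We show that the space of isometry classes of intrinsic metrics of nonnegative curvature on the $2$-sphere, with the Gromov--Hausdorff distance, is homeomorphic to the Hilbert cube with one point removed. In particular it is topologically homogeneous. The proof identifies the space with a quotient of a space of convex bodies by $O(3)$ and verifies Toru\'nczyk's characterization of the Hilbert cube. Equivariant constructions handle every point except the round sphere. We show that the deleted neighborhoods of the round sphere are weakly contractible by comparing the quotient by $O(3)$ with the quotients by three proper subgroups.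
\end{abstract}

\section{Introduction}\label{sec:intro}

A metric $d$ is \emph{intrinsic} if the distance between any two points is the infimum of the lengths of the curves joining them; on a compact space the infimum is attained. An intrinsic metric on a compact space has \emph{curvature $\ge0$ in the sense of Alexandrov} if every point has a neighborhood in which triangles are at least as thick as Euclidean ones: if $pqr$ is a triangle of shortest paths in that neighborhood, $\bar p\bar q\bar r$ is a plane triangle with the same side lengths, and $x$, $\bar x$ are corresponding points of the sides $qr$, $\bar q\bar r$, then $d(p,x)\ge|\bar p-\bar x|$.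

A \emph{correspondence} between compact metric spaces $X,Y$ is a subset $\mathcal{R}\subset X\times Y$ that projects onto both factors; its \emph{distortion} is the supremum of $|d_X(x,x')-d_Y(y,y')|$ over $(x,y),(x',y')\in\mathcal{R}$. The \emph{Gromov--Hausdorff distance} $d_{GH}(X,Y)$ is half the infimum of the distortions of all correspondences. It is a metric on the set of isometry classes of compact metric spaces.

Let $\mathcal{M}$ be the set of isometry classes of intrinsic metrics of curvature $\ge0$ on $S^2$ that induce the topology of $S^2$, equipped with the Gromov--Hausdorff distance. A topological space is \emph{topologically homogeneous} if its homeomorphism group acts transitively on it. The question we answer is posed in \cite{Bel}: \emph{is $\mathcal{M}$ topologically homogeneous?}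

The points of $\mathcal{M}$ are very different as geometric objects. There are smooth surfaces, surfaces of polyhedra, and doubly covered plane regions; some have no symmetry, while the round sphere has isometry group $O(3)$. The question asks whether the topology of $\mathcal{M}$ near a point detects any of these differences. As we recall in Section~\ref{sec:bodies}, $\mathcal{M}$ is the quotient of a space of convex bodies by $O(3)$, and finite-dimensional experience suggests the answer no: a quotient by a compact group usually has boundary points and cone points at the symmetric orbits, and these differ topologically from generic points. Infinite-dimensional experience suggests the answer yes: the Hilbert cube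
\[
Q=[0,1]^{\mathbb{N}}
\]
seems to have faces and corners, yet it is homogeneous. Neither heuristic decides the matter, because a quotient of $Q$ by a linear action with one fixed point need not be a Hilbert cube (Example~\ref{ex:antipodal}). The answer depends on the group, and for $O(3)$ it is yes.

\begin{theorem}\label{thm:A}
The space $\mathcal{M}$ is homeomorphic to $Q\times[0,1)$, equivalently to $Q$ with one point removed. In particular $\mathcal{M}$ is topologically homogeneous.
\end{theorem}

The proof gives more. Let $I=[0,1]$. A closed subset $Z$ of a metric space $X$ is a \emph{$Z$-set} if for every $n$ every map $I^n\to X$ is a uniform limit of maps $I^n\to X\setminus Z$. For $X\in\mathcal{M}$ and $\lambda>0$ let $\lambda X$ be $X$ with all distances multiplied by $\lambda$.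

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $F:\mathcal{M}\to(0,\infty)$ is continuous and $F(\lambda X)=\lambda F(X)$ for all $X$ and $\lambda>0$ (for example $F=\operatorname{diam}$), then $\{F=1\}$ is homeomorphic to $Q\times[0,1)$.
\item[(2)] The closure of $\{X\in\mathcal{M}:\operatorname{diam}X=1\}$ in the Gromov--Hausdorff space of all compact metric spaces is obtained by adding one point, the unit interval. This closure is homeomorphic to $Q$.
\item[(3)] Every homeomorphism between compact $Z$-sets of $\mathcal{M}$, in particular every bijection between finite subsets, extends to a homeomorphism of $\mathcal{M}$.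
\end{enumerate}
\end{theorem}

Section~\ref{sec:bodies} reduces both theorems to the statement that a compact orbit space $P$ of normalized convex sets is a Hilbert cube. Section~\ref{sec:plan} recalls how Hilbert cubes are recognized and isolates the difficulty on two small examples. Sections~\ref{sec:operators}--\ref{sec:cubes} prove that $P\cong Q$; the core is Section~\ref{sec:three}, which concerns actions of $O(3)$ and does not mention convex bodies. Section~\ref{sec:main} deduces the theorems, and Section~\ref{sec:continuity} contains an elementary convergence lemma that is independent of the rest.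

Throughout, $G=O(3)$. Maps are continuous, ``analytic'' means real analytic on $S^2$, and $B(0,r)$ is the closed ball in $\mathbb{R}^3$. We use the following facts about a compact group $G$ acting on a metrizable space $X$. The orbit space $X/G$ is metrizable and the projection $X\to X/G$ is open and closed. Since it is open, $X\times I\to X/G\times I$ is a quotient map, so equivariant homotopies of $X$ induce homotopies of $X/G$. Since it is closed, $X/K\to X/G$ is closed for every closed subgroup $K\le G$.

\section{From metrics to convex bodies}\label{sec:bodies}

\subsection*{Support functions and the Steiner point}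
For a nonempty compact convex set $C\subset\mathbb{R}^3$ the \emph{support function} is $h_C(u)=\max_{x\in C}\langle x,u\rangle$, $u\in S^2$. It determines $C$. A function $h$ on $S^2$ is a support function exactly when its extension $x\mapsto|x|\,h(x/|x|)$ to $\mathbb{R}^3$ is convex. The Hausdorff distance is $d_H(C,D)=\|h_C-h_D\|$, where $\|\cdot\|$ is the sup norm; inclusion $C\subset D$ means $h_C\le h_D$; and $h_{\alpha C+\beta D}=\alpha h_C+\beta h_D$ for $\alpha,\beta\ge0$. The group $G$ acts on $C(S^2)$ by the isometries $(gh)(u)=h(g^{-1}u)$, and $gh_C=h_{gC}$. By Blaschke's selection theorem, every bounded sequence of compact convex sets has a subsequence that converges in the Hausdorff distance.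

For $h\in C(S^2)$ put
\[
m(h)=\operatorname{mean}_{u\in S^2}h(u),\qquad s(h)=3\operatorname{mean}_{u\in S^2}h(u)\,u\in\mathbb{R}^3 .
\]
Both are continuous and linear, $m(gh)=m(h)$ and $s(gh)=g\,s(h)$. We write $m(C)=m(h_C)$, which is half the mean width of $C$, and $s(C)=s(h_C)$, the \emph{Steiner point}. Translating $C$ by $x$ adds $\langle x,\cdot\rangle$ to $h_C$; as $\operatorname{mean}\langle x,u\rangle=0$ and $3\operatorname{mean}\langle x,u\rangle u=x$, we get $m(C+x)=m(C)$ and $s(C+x)=s(C)+x$. So $s$ commutes with all isometries of $\mathbb{R}^3$. Moreover $s(C)$ lies in the relative interior of $C$ \cite[\S1.7]{Sch}. The Steiner point lets us remove translations by a \emph{linear} condition. Let $\mathcal{K}$ be the space of compact convex sets $C$ with $s(C)=0$ and $\dim C\ge2$.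

\subsection*{The surface of a convex set}
To a compact convex set $C$ we attach a compact metric space $\Phi(C)$. If $\dim C=3$, it is $\partial C$ with its intrinsic metric. If $\dim C=2$, it is the \emph{double} of $C$: two copies of $C$ glued along the relative boundary $\partial C$, with distance $|x-x'|$ between points of the same copy and $\min_{z\in\partial C}(|x-z|+|z-x'|)$ between points of different copies. If $\dim C\le1$, it is $C$ itself. We use three classical facts. For $\dim C\ge2$ the space $\Phi(C)$ is a $2$-sphere with an intrinsic metric of curvature $\ge0$. By \emph{Alexandrov's realization theorem}, every intrinsic metric of curvature $\ge0$ on $S^2$ is isometric to $\Phi(C)$ for some $C$ with $\dim C\ge2$. By \emph{Pogorelov's rigidity theorem}, if $\dim C,\dim D\ge2$ and $\Phi(C)$ is isometric to $\Phi(D)$, then $C$ and $D$ are congruent.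

\begin{lemma}\label{lem:continuity}
If $C_i\in\mathcal{K}$ converge in the Hausdorff distance to a compact convex set $C$ of any dimension, then $\Phi(C_i)\to\Phi(C)$ in the Gromov--Hausdorff distance.
\end{lemma}

The proof is in Section~\ref{sec:continuity}. Limits of dimension $\le1$ are allowed because they are needed to prove that the inverse of $\Phi$ is continuous.

\begin{proposition}\label{prop:identification}
The map $\Phi$ induces a homeomorphism $\mathcal{K}/G\to\mathcal{M}$.
\end{proposition}

\begin{proof}
The induced map is onto by Alexandrov's theorem, after translating the Steiner point to $0$. It is injective by Pogorelov's theorem, since a congruence between members of $\mathcal{K}$ preserves Steiner points, so fixes $0$ and lies in $G$. It is continuous by Lemma~\ref{lem:continuity}. For the inverse, let $C_i,C\in\mathcal{K}$ and $\Phi(C_i)\to\Phi(C)$. The Euclidean diameter of $C_i$ is at most $\operatorname{diam}\Phi(C_i)$, which is bounded, and $0\in C_i$. So every subsequence has a further subsequence with a Hausdorff limit $C_\infty$, and $s(C_\infty)=0$. By Lemma~\ref{lem:continuity} and uniqueness of limits, $\Phi(C_\infty)$ is isometric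 to $\Phi(C)$. A point or an interval is not a sphere, so $\dim C_\infty\ge2$, and $[C_\infty]=[C]$ by injectivity. Hence $[C_i]\to[C]$.
\end{proof}

\subsection*{The compact orbit space $P$}
We also remove the scale by a linear condition. Let
\[
\mathcal{V}=\{h_C:\ C \text{ compact convex},\ s(C)=0,\ m(C)=1\}\subset C(S^2),
\]
and write $C\in\mathcal{V}$ for $h_C\in\mathcal{V}$. The set $\mathcal{V}$ is convex, closed and $G$-invariant. If $C\in\mathcal{V}$ and $x\in C$, then $0\in C$ gives $h_C\ge\max(0,\langle x,\cdot\rangle)$, and the mean of the right side is $|x|/4$. So
\begin{equation}\label{eq:bound}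
C\subset B(0,4),\qquad 0\le h_C\le4,\qquad |h_C(u)-h_C(v)|\le4|u-v|\qquad(C\in\mathcal{V}),
\end{equation}
and $\mathcal{V}$ is compact by Blaschke's theorem. Put
\[
P=\mathcal{V}/G,\qquad d([h],[h'])=\min_{g\in G}\|h-gh'\| .
\]
Two points of $P$ play a special role. The first is $o=[1]$, the class of the unit ball. Since $G$ is transitive on $S^2$, the constant $1$ is the only point of $\mathcal{V}$ fixed by $G$. The second comes from the members of $\mathcal{V}$ of dimension $<2$. The point $\{0\}$ has $m=0$ and is excluded. A segment with Steiner point $0$ has the form $[-x,x]$, by symmetry, and $m=\operatorname{mean}|\langle x,u\rangle|=|x|/2$. So these members are the segments of length $4$ centered at $0$, and they form one orbit $\sigma\in P$. The equivariant homeomorphism $C\mapsto(C/m(C),m(C))$ from $\mathcal{K}$ onto $(\mathcal{V}\setminus\{\text{segments}\})\times(0,\infty)$ gives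
\begin{equation}\label{eq:splitting}
\mathcal{M}\cong\mathcal{K}/G\cong(P\setminus\{\sigma\})\times(0,\infty).
\end{equation}
Since $\Phi(\lambda C)=\lambda\Phi(C)$, scaling a metric corresponds to scaling the second coordinate, and the round spheres form the ray $\{o\}\times(0,\infty)$. Everything follows from the next statement, proved in Section~\ref{sec:cubes}.

\begin{theorem}\label{thm:P}
The space $P$ is homeomorphic to $Q$.
\end{theorem}

\section{Recognizing the Hilbert cube, and the difficulty at the ball}\label{sec:plan}

A metrizable space $X$ is an \emph{absolute neighborhood retract} (ANR) if, whenever it is embedded as a closed subset of a metrizable space, it is a retract of a neighborhood; it is an \emph{absolute retract} (AR) if it is a retract of the whole space. Dimension means covering dimension. An \emph{$\varepsilon$-homotopy} is a homotopy all of whose tracks have diameter $<\varepsilon$. We use the following standard facts.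
\begin{enumerate}
\item[(R1)] Open subsets of ANRs are ANRs, and a contractible ANR is an AR.
\item[(R2)] A finite-dimensional, locally contractible compact metrizable space is an ANR.
\item[(R3)] (Hanner) Let $X$ be a compact metric space. Suppose that for every $\varepsilon>0$ there are an ANR $X_\varepsilon$ and maps $X\to X_\varepsilon\to X$ whose composite is $\varepsilon$-homotopic to the identity. Then $X$ is an ANR.
\item[(R4)] (Keller) Every infinite-dimensional compact convex subset of $\ell^2$ is homeomorphic to $Q$, and $Q$ is homogeneous.
\item[(R5)] (Anderson) Every bijection between finite subsets of $Q$ extends to a homeomorphism of $Q$.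
\end{enumerate}
One consequence of (R4) is used several times: for every point $p\in Q$,
\begin{equation}\label{eq:punctured}
Q\setminus\{p\}\cong Q\times[0,1).
\end{equation}
Indeed, realize $Q$ as $Q'=\{x\in\ell^2:x_1=0,\ 0\le x_n\le1/n\}$. The cone $\{(1-t)x+te_1:x\in Q',\ t\in I\}$ is compact, convex and infinite-dimensional, hence a Hilbert cube; removing its vertex $e_1$ leaves $Q'\times[0,1)$, and by homogeneity it does not matter which point is removed.

\begin{theorem}[Toru\'nczyk \cite{Tor}]\label{thm:torunczyk}
A compact AR $X$ is homeomorphic to $Q$ if it has the disjoint cubes property: for all $n$, all maps $f,g:I^n\to X$ and all $\varepsilon>0$ there are maps $f',g':I^n\to X$, $\varepsilon$-close to $f,g$, with $f'(I^n)\cap g'(I^n)=\emptyset$.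
\end{theorem}

The natural way to separate two cubes in $P=\mathcal{V}/G$ is to find equivariant maps $E,\beta:\mathcal{V}\to\mathcal{V}$ close to the identity whose images lie in disjoint invariant sets; then $E\circ f$ and $\beta\circ g$ have disjoint images. This cannot quite be done: an equivariant map sends the unique fixed point $1$ to a fixed point, so $E(1)=\beta(1)=1$. The best possible outcome is achieved in Section~\ref{sec:operators}: $E$ makes every support function analytic, and $\beta$ makes every support function other than $1$ non-analytic. It remains to move $g$ off the point $o$ first, that is, to show that $\{o\}$ is a $Z$-set in $P$, and this move cannot come from an equivariant map. The next two examples show that it can succeed and that it can fail.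

Let $H_l\subset C(S^2)$ be the space of spherical harmonics of degree $l$, the restrictions of homogeneous harmonic polynomials of degree $l$, and let $H_{\le k}=\bigoplus_{l\le k}H_l$. The spaces $H_l$ are $G$-invariant and mutually orthogonal in $L^2(S^2)$, $\dim H_l=2l+1$, and $\bigoplus_lH_l$ is dense in $C(S^2)$. The conditions $m(h)=1$, $s(h)=0$ say that the $H_0$-component of $h$ is $1$ and the $H_1$-component is $0$. Put $\mathcal{V}_k=\mathcal{V}\cap H_{\le k}$ and $P_k=\mathcal{V}_k/G\subset P$.

\begin{example}[harmonics of degree two]\label{ex:degree2}
The space $H_2$ consists of the functions $q_B(u)=\langle Bu,u\rangle$ with $B$ symmetric and traceless, and $gq_B=q_{gBg^{-1}}$. Every element of $\mathcal{V}_2$ has the form $1+q_B$. Conversely $1+q_B\in\mathcal{V}$ for small $B$: the Hessian at a unit vector $x$ of the $1$-homogeneous extension annihilates $x$, and on $x^\perp$ it is close to the Hessian of $|x|$, which is the identity; so the extension is convex on segments missing $0$, and by continuity on all segments. Each orbit in $H_2$ meets the plane sector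
\[
\Delta=\{\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3):\ \lambda_1\ge\lambda_2\ge\lambda_3,\ \lambda_1+\lambda_2+\lambda_3=0\}
\]
exactly once. So $P_2$ is homeomorphic to $\Delta_0=\{B\in\Delta:1+q_B\in\mathcal{V}\}$, a compact convex plane set that contains a neighborhood of the vertex $0$ in $\Delta$. Thus $P_2$ is a closed disc and $o$ is a point of its boundary; $P_2$ is not homogeneous. But $o$ can be avoided. Fix $B_0\in\Delta_0\setminus\{0\}$. The function $\lambda_1-\lambda_3$ is linear on $\Delta$ and positive on $\Delta\setminus\{0\}$, so the maps $B\mapsto(1-t)B+tB_0$ send $\Delta_0$ into $\Delta_0\setminus\{0\}$ for $t>0$ and tend to the identity as $t\to0$. The reason behind this is that the deleted neighborhoods $\{B\in\Delta_0:0<\|q_B\|<\varepsilon\}$ of $o$ are contractible: each is a convex set with an extreme point removed, so it is convex. The formula uses the ordering of eigenvalues, which is not available for a general convex body. The contractibility of deleted neighborhoods is what generalizes.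
\end{example}

\begin{example}[the antipodal map]\label{ex:antipodal}
Let $\mathbb{Z}/2$ act on $Q_\pm=[-1,1]^{\mathbb{N}}\cong Q$ by $x\mapsto-x$. This is a linear action on a compact convex set with exactly one fixed point $0$, as in the case of $\mathcal{V}$. By \eqref{eq:punctured} the space $Q_\pm\setminus\{0\}$ is contractible. The action on it is free, so it is a double cover of $(Q_\pm\setminus\{0\})/\pm$, which therefore has fundamental group $\mathbb{Z}/2$. By \eqref{eq:punctured} again, $Q_\pm/\pm$ is not homeomorphic to $Q$.
\end{example}

So contractibility of a deleted neighborhood of $1$ in $\mathcal{V}$ says little about its quotient, and the proof must use the subgroup structure of $O(3)$. It does so in two steps: quotients by small subgroups are contracted by hand (Section~\ref{sec:proper}), and the quotient by $G$ is compared with them cohomologically (Section~\ref{sec:three}).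

\section{Three equivariant operators on $\mathcal{V}$}\label{sec:operators}

We need approximations of the identity of $\mathcal{V}$ that commute with $G$: one with finite-dimensional image, for (R3), one that produces analytic functions, and one that destroys analyticity.

\subsection*{Averages of rotations}
A linear operator preserves support functions if it is an average of rotations, with weights that do not depend on the point of $S^2$. Let $dg$ be the Haar probability measure on $SO(3)$, and let $\chi_l$ be the character of $SO(3)$ on $H_l$. On a rotation by the angle $\theta$,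
\[
\chi_l=\sum_{j=-l}^{l}e^{ij\theta}=\frac{\sin\bigl((2l+1)\theta/2\bigr)}{\sin(\theta/2)} .
\]
The complexifications of the $H_l$ are pairwise inequivalent irreducible representations, so $\int\chi_l\chi_{l'}\,dg=\delta_{ll'}$.

\begin{lemma}\label{lem:average}
Let $\mu$ be a conjugation-invariant probability measure on $SO(3)$, and let $A_\mu h(u)=\int h(g^{-1}u)\,d\mu(g)$. Then $A_\mu$ is a linear operator on $C(S^2)$ of norm $\le1$ that commutes with $G$, satisfies $A_\mu1=1$ and $A_\mu\mathcal{V}\subset\mathcal{V}$, and acts on $H_l$ as the scalar $\frac1{2l+1}\int\chi_l\,d\mu$.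
\end{lemma}

\begin{proof}
The operator commutes with $SO(3)$ because $\mu$ is conjugation-invariant, and with $-1$ because $-1$ is central; these generate $G$. The $1$-homogeneous extension of $A_\mu h_C$ is an average of the convex functions extending $h_{gC}$, so it is convex. Also $m(A_\mu h)=m(h)$ and $s(A_\mu h)=\int g\,s(h)\,d\mu(g)$, so $\mathcal{V}$ is preserved. By Schur's lemma $A_\mu$ is a scalar on $H_l$, and its trace there is $\int\chi_l\,d\mu$.
\end{proof}

\begin{lemma}\label{lem:Ak}
For $k\ge1$ let $A_k=A_{\mu_k}$, where $\mu_k=c_k(1+\operatorname{tr}g)^k\,dg$ and $c_k$ normalizes the total mass to $1$. Then $A_k(C(S^2))\subset H_{\le k}$, and $\sup_{h\in\mathcal{V}}\|A_kh-h\|\to0$ as $k\to\infty$.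
\end{lemma}

\begin{proof}
The function $\psi=1+\operatorname{tr}g=2+2\cos\theta$ takes values in $[0,4]$, and the value $4$ only at $e$. Its $k$-th power is a combination of $1=\chi_0$ and of $\cos j\theta=\frac12(\chi_j-\chi_{j-1})$, $1\le j\le k$. By orthogonality $\int\chi_l\,d\mu_k=0$ for $l>k$, so $A_k$ maps $\bigoplus_lH_l$ into $H_{\le k}$. Since $A_k$ is bounded and $H_{\le k}$ is closed, the first claim follows by density.

Let $\Omega$ be an open neighborhood of $e$, let $a<4$ be the maximum of $\psi$ outside $\Omega$, let $a<b<4$, and let $v>0$ be the Haar measure of $\{\psi>b\}$. Then $1\ge c_kb^kv$, so $\mu_k(SO(3)\setminus\Omega)\le c_ka^k\le(a/b)^k/v\to0$. By \eqref{eq:bound}, $\|A_kh-h\|\le4\int\max_u|g^{-1}u-u|\,d\mu_k(g)$ for $h\in\mathcal{V}$, and the right side tends to $0$.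
\end{proof}

For $h\in C(S^2)$ let $\tilde h$ be its harmonic extension, continuous on the closed unit ball and harmonic inside. For $0<s\le1$ define
\[
E_sh(u)=\tilde h(su).
\]

\begin{lemma}\label{lem:Es}
The operators $E_s$ are linear, of norm $\le1$, injective, commute with $G$, and satisfy $E_1=\mathrm{id}$, $E_s1=1$ and $E_s\mathcal{V}\subset\mathcal{V}$. The map $(s,h)\mapsto E_sh$ is continuous on $(0,1]\times C(S^2)$, and $E_s\to\mathrm{id}$ uniformly on $\mathcal{V}$ as $s\to1$. For $s<1$ every function $E_sh$ is analytic.
\end{lemma}

\begin{proof}
The norm bound is the maximum principle, and harmonic functions are analytic in the open ball. Continuity follows from $\|E_sh-E_{s'}h'\|\le\|h-h'\|+\|E_sh'-E_{s'}h'\|$ and the uniform continuity of $\tilde h'$ on the closed ball; joint continuity and the compactness of $\mathcal{V}$ give the uniform convergence. On $H_l$ the operator $E_s$ is the scalar $s^l$, because $\tilde h$ is homogeneous of degree $l$. By density the $H_l$-component of $E_sh$ is $s^l$ times that of $h$ for every $h\in C(S^2)$, so $E_s$ is injective.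

The point is to show that $E_s$ preserves support functions, and for this we write it as an average of rotations. By Lemma~\ref{lem:average} and orthogonality, the density that produces the scalars $s^l$ is
\[
w_s=\sum_{l\ge0}(2l+1)s^l\chi_l\qquad(0<s<1),
\]
a uniformly convergent series since $|\chi_l|\le2l+1$, with $\int w_s\,dg=1$. We must check that $w_s\ge0$. Let $\varphi=\theta/2$ and $U_n=\sin((n+1)\varphi)/\sin\varphi$, so that $\chi_l=U_{2l}$. For real $q$ with $|q|<1$ put $D=1-2q\cos\varphi+q^2=|1-qe^{i\varphi}|^2>0$. The imaginary part of $\sum_nq^ne^{i(n+1)\varphi}=e^{i\varphi}(1-qe^{-i\varphi})/D$ gives $\sum_nq^nU_n=1/D$. Hence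
\[
\sum_n(n+1)q^nU_n=\frac{d}{dq}\,\frac qD=\frac{D-q(2q-2\cos\varphi)}{D^2}=\frac{1-q^2}{D^2}>0 .
\]
The average of this series at $q=\sqrt s$ and at $q=-\sqrt s$ keeps the even terms and equals $w_s$. So $w_s>0$, and $\mu=w_s\,dg$ is a conjugation-invariant probability measure. The bounded operators $A_\mu$ and $E_s$ agree on every $H_l$, hence on $C(S^2)$, and Lemma~\ref{lem:average} gives the remaining claims.
\end{proof}

\subsection*{Cutting by a ball}
An analytic function on $S^2$ that is constant on a nonempty open set is constant. To destroy analyticity we therefore cut off the part of $C$ farthest from the origin by a sphere of radius $r$, which creates a spherical piece of boundary. The radius must exceed $\min h_C$, or else the cut body is a ball. For $0<\delta<1$ and $C\in\mathcal{V}$ let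
\[
r=(1-\delta)\max h_C+\delta\min h_C,\qquad C'=C\cap B(0,r),\qquad\beta_\delta(C)=\frac{C'-s(C')}{m(C')} .
\]

\begin{lemma}\label{lem:beta}
The map $\beta_\delta:\mathcal{V}\to\mathcal{V}$ is well defined, continuous and $G$-equivariant, and $\beta_\delta\to\mathrm{id}$ uniformly as $\delta\to0$. If $h_C\ne1$, then the support function of $\beta_\delta(C)$ is not analytic.
\end{lemma}

\begin{proof}
As $0\in C$, we have $\min h_C\ge0$, and $\max h_C=\max_{x\in C}|x|$. So $(1-\delta)C\subset C'\subset C$ and $1-\delta\le m(C')\le1$. Thus $\beta_\delta(C)$ is defined, has Steiner point $0$ and $m=1$; equivariance holds because $r$, $m$ and the ball are invariant and $s$ is equivariant. By \eqref{eq:bound}, $\|h_{C'}-h_C\|\le4\delta$, hence $|s(C')|=|s(C')-s(C)|\le12\delta$ and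
\[
\|h_{\beta_\delta(C)}-h_C\|\le\frac{\|h_{C'}-h_C\|+|s(C')|+(1-m(C'))\|h_C\|}{m(C')}\le\frac{20\,\delta}{1-\delta}.
\]

For continuity let $C_i\to C$ in $\mathcal{V}$, with radii $r_i\to r$. Every limit of a subsequence of points of $C_i'$ lies in $C\cap B(0,r)=C'$. Conversely let $x\in C'$ and choose $x_i\in C_i$ with $x_i\to x$. The points $y_i=\min(1,r_i/|x_i|)\,x_i$ (read as $0$ if $x_i=0$) lie in $C_i'$ because $0\in C_i$. They converge to $\min(1,r/|x|)\,x=x$ if $x\ne0$, and to $0$ if $x=0$ since $|y_i|\le|x_i|$. For uniformly bounded compact sets these two properties give $C_i'\to C'$ in the Hausdorff distance.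

Let $h_C\ne1$ and $D=\beta_\delta(C)$. Suppose first that $\dim C<3$, and let $\nu$ be a unit vector orthogonal to $C$. Then $D\subset\nu^\perp$, so $h_D(\nu)=0$. Since $0=s(D)$ lies in the relative interior of $D\ne\{0\}$, there are $c>0$ and a unit vector $w\perp\nu$ with $\pm cw\in D$. Then $h_D(\nu\cos t+w\sin t)\ge c|\sin t|$, with value $0$ at $t=0$, so $h_D$ is not differentiable at $\nu$.

Suppose now that $\dim C=3$. Translation adds a linear function, so it suffices to treat $h_{C'}$. Here $0\in\operatorname{int}C$, and $h_C$ is not constant, because its mean is $1$ and $h_C\ne1$; so $0<\min h_C<r<\max h_C$. Let $p\in C$ with $|p|=\max h_C$ and $u_0=p/|p|$. The point $ru_0$ lies strictly between the interior point $0$ and $p$, so it is interior to $C$. Hence $ru\in C'$ and $h_{C'}(u)=r$ for $u$ near $u_0$. If $h_{C'}$ were analytic, then $h_{C'}\equiv r$, so $B(0,r)=C'\subset C$ and $\min h_C\ge r$, a contradiction.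
\end{proof}

For the unit ball $r=1$ and $\beta_\delta$ does nothing, as equivariance requires.

\section{The orbit space $P$ is an absolute retract}\label{sec:AR}

\begin{proposition}\label{prop:AR}
The space $P$ is a compact AR.
\end{proposition}

\begin{proof}
We first show that each $P_k$ is an ANR. The set $\mathcal{V}_k$ is a compact convex invariant subset of the Euclidean space $H_{\le k}$, on which $G$ acts orthogonally for the $L^2$ inner product. The algebra of invariant polynomials of a linear action of a compact group is finitely generated and separates orbits. So finitely many generators define an injective map from the compact space $P_k$ into a Euclidean space, and $P_k$ is finite-dimensional.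

Let $x\in\mathcal{V}_k$. The orbit $Gx$ is a compact smooth submanifold of $H_{\le k}$. By the tubular neighborhood theorem, for small $\eta>0$ every $y$ in the open $\eta$-neighborhood $N_\eta$ of $Gx$ has a unique nearest point $\rho(y)\in Gx$, which depends continuously on $y$; by uniqueness $\rho$ is equivariant. The homotopy $(1-t)y+t\rho(y)$ stays in $N_\eta$, since the distance to $\rho(y)$ decreases, and it preserves $\mathcal{V}_k$, which is convex and contains $Gx$. It induces a contraction of $(N_\eta\cap\mathcal{V}_k)/G$ to $[x]$, and these open sets form a neighborhood base at $[x]$. So $P_k$ is locally contractible, and it is an ANR by (R2).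

By Lemmas~\ref{lem:average} and~\ref{lem:Ak}, $A_k$ induces a map $P\to P_k$. Its composite with the inclusion $P_k\to P$ is joined to the identity by the homotopy induced by $(1-t)h+tA_kh$, whose tracks have diameter at most $\sup_{\mathcal{V}}\|A_kh-h\|\to0$. By (R3), $P$ is an ANR. The equivariant homotopy $(1-t)h+t\cdot1$ contracts $P$ to $o$, so $P$ is an AR by (R1).
\end{proof}

\section{Deleted neighborhoods modulo small subgroups}\label{sec:proper}

Fix $\varepsilon>0$ and put
\[
W=\{h\in\mathcal{V}:\|h-1\|<\varepsilon\},\qquad L=W\setminus\{1\},\qquad U=W/G .
\]
The set $W$ is convex and invariant, $U$ is the open ball of radius $\varepsilon$ about $o$ in $P$, and $L/G=U\setminus\{o\}$. To contract $L/K$ for a subgroup $K$, one would like to move every point of $L$ along a straight segment to a $K$-fixed point $b\in L$. The segment may pass through $1$. Analyticity prevents this: if $h$ is first made analytic and $b$ is not analytic, then no point of the segment other than its start is analytic, so none equals $1$.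

\begin{lemma}\label{lem:contract}
Let $K\le G$ be a closed subgroup that contains $-1$ and is not transitive on $S^2$. Then there are a point $b\in L$ fixed by $K$ and a $K$-equivariant contraction of $L$ to $b$. In particular $L$ and $L/K$ are contractible.
\end{lemma}

\begin{proof}
Pick $u\in S^2$ and $v\in S^2\setminus Ku$. For $\delta>0$ let $C_\delta$ be the convex hull of $B(0,1)\cup(1+\delta)Ku$, with support function
\[
h_\delta=\max\Bigl(1,\ (1+\delta)\max_{\kappa\in K}\langle\kappa u,\cdot\rangle\Bigr),
\]
and let $b=h_\delta/m(h_\delta)$. The body $C_\delta$ is $K$-invariant. As $-1\in K$, its Steiner point satisfies $s=-s$, so $b\in\mathcal{V}$. From $1\le h_\delta\le1+\delta$ we get $\|b-1\|\le\delta$, so $b\in W$ for $\delta<\varepsilon$. Since $Ku$ is compact and $v\notin Ku$, we have $\max_\kappa\langle\kappa u,v\rangle<1$; for small $\delta$, then, $h_\delta=1$ on a neighborhood of $v$, while $h_\delta(u)=1+\delta$. So $b$ is not analytic, and $b\in L$.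

First deform $L$ by $h\mapsto E_sh$, with $s$ going from $1$ to $\frac12$. By Lemma~\ref{lem:Es} this stays in $W$, since $\|E_sh-1\|=\|E_s(h-1)\|\le\|h-1\|$, and it avoids $1$, since $E_s$ is injective and $E_s1=1$. Then use $(1-\tau)E_{1/2}h+\tau b$, $0\le\tau\le1$. This stays in the convex set $W$. For $\tau>0$ it is not analytic, since otherwise $b$ would be a combination of analytic functions; so it is not $1$. Both homotopies commute with $K$. The group $K=\{\pm1\}$ satisfies the hypotheses, so $L$ is contractible.
\end{proof}

Non-transitivity is essential to this argument: a transitive group fixes no point of $L$.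

\section{From three subgroups to $O(3)$}\label{sec:three}

We have $G=SO(3)\times\{\pm1\}$. Write $\bar g=\det(g)\,g$ for the projection $G\to SO(3)$; through it every $SO(3)$-space is a $G$-space on which $-1$ acts trivially. For a closed subgroup $\Gamma\le SO(3)$ let $\Gamma^\pm=\Gamma\times\{\pm1\}\le G$, so that $SO(3)/\Gamma=G/\Gamma^\pm$ as $G$-spaces. We name four subgroups of $SO(3)$:
\begin{itemize}
\item $T\cong SO(2)$, the rotations about the $x_3$-axis;
\item $N\cong O(2)$, the rotations that map the $x_3$-axis to itself; it consists of $T$ and the half-turns about horizontal axes, $[N:T]=2$, and $SO(3)/N=\mathbb{RP}^2$, the space of lines through $0$;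
\item $\mathsf{O}$, the rotation group of the cube $[-1,1]^3$, of order $24$ and isomorphic to $S_4$ through its action on the four diagonals;
\item $\mathsf{D}=\mathsf{O}\cap N$, the stabilizer in $\mathsf{O}$ of one of the three coordinate axes; it is dihedral of order $8$.
\end{itemize}
Every closed subgroup $K\le SO(3)$ is finite, conjugate to $T$, conjugate to $N$, or equal to $SO(3)$. Indeed, subalgebras of $\mathfrak{so}(3)\cong(\mathbb{R}^3,\times)$ have dimension $0$, $1$ or $3$, since no plane is closed under the cross product; in dimension $1$ the identity component of $K$ is conjugate to $T$ and is normalized by $K$, so after conjugation $K$ preserves the axis and $T\le K\le N$.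

Cohomology is sheaf cohomology, which on metrizable spaces equals \v Cech cohomology. A space $X$ is \emph{$k$-acyclic}, for a field $k$, if $H^0(X;k)=k$ and $H^n(X;k)=0$ for $n\ge1$. The goal of this section is the following.

\begin{proposition}\label{prop:three}
Let $X$ be a metrizable $G$-space such that $X/N^\pm$, $X/\mathsf{D}^\pm$ and $X/\mathsf{O}^\pm$ are contractible. Then $X/G$ is $k$-acyclic for every field $k$.
\end{proposition}

\subsection*{Cohomological tools}
All spaces below are metrizable.
\begin{enumerate}
\item[(C1)] Cohomology is homotopy invariant, has a Mayer--Vietoris sequence for a cover by two open sets, and agrees with singular cohomology on ANRs.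
\item[(C2)] (Vietoris--Begle) If $f:X\to Z$ is a closed surjection with $k$-acyclic fibers, then $f^*:H^*(Z;k)\to H^*(X;k)$ is an isomorphism.
\item[(C3)] If $f:X\to Z$ is a closed map with finite fibers, then $H^*(Z;f_*k)=H^*(X;k)$, and the unit $k\to f_*k$ induces $f^*$.
\item[(C4)] If $\dim Z\le d$, then $H^n(Z;\mathcal{S})=0$ for $n>d$ and every sheaf $\mathcal{S}$, since arbitrarily fine open covers have no $d+2$ distinct members with a common point.
\item[(C5)] (Countable closed sum theorem) A countable union of closed subsets of dimension $\le d$ has dimension $\le d$. Closed subsets of a space of dimension $\le d$ have dimension $\le d$.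
\end{enumerate}

\begin{lemma}[transfer]\label{lem:transfer}
Let a finite group $K$ act on a metrizable space $X$, let $S\le K$, and let $[K:S]$ be invertible in the field $k$. Then the projection $f:X/S\to X/K$ induces an injection $f^*:H^*(X/K;k)\to H^*(X/S;k)$.
\end{lemma}

\begin{proof}
An open subset of $X/K$ has the form $\Omega/K$ with $\Omega\subset X$ open and $K$-invariant, and a section of $f_*k$ over it is a locally constant $S$-invariant function $\varphi:\Omega\to k$. The function $y\mapsto\sum_{Sg\in S\backslash K}\varphi(gy)$ is well defined, locally constant and $K$-invariant. This defines a sheaf map $f_*k\to k$ whose composite with the unit $k\to f_*k$ is multiplication by $[K:S]$. By (C3), $f^*$ has a left inverse.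
\end{proof}

\begin{example}[the finite model]\label{ex:finite}
Let a finite group $\Gamma$ act on a nonempty metrizable space $X$, with $X/S$ contractible for every proper subgroup $S$. If $|\Gamma|$ has two distinct prime divisors, for instance if $\Gamma=\mathbb{Z}/6$, then $X/\Gamma$ is acyclic over $\mathbb{Q}$ and over every $\mathbb{F}_p$. For $\mathbb{F}_p$ apply Lemma~\ref{lem:transfer} to a Sylow $p$-subgroup, which is proper and has index prime to $p$; for $\mathbb{Q}$ use the trivial subgroup. For $\Gamma=\mathbb{Z}/2$ the Sylow $2$-subgroup is not proper, and the conclusion fails for $X=Q_\pm\setminus\{0\}$ of Example~\ref{ex:antipodal}: there $X/\Gamma$ has a connected double cover, so $H^1(X/\Gamma;\mathbb{F}_2)\ne0$.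
\end{example}

Proposition~\ref{prop:three} says that $O(3)$ behaves like $\mathbb{Z}/6$ and not like $\mathbb{Z}/2$. The proof also works one characteristic at a time. The finite set $\Gamma/S$ of cardinality invertible in $k$ is replaced by a compact $SO(3)$-space that is invisible to $k$, together with all its quotients.

\begin{definition}
A \emph{$k$-test space} is a compact metrizable $SO(3)$-space $Y$ such that $Y/K$ is $k$-acyclic for every closed subgroup $K\le SO(3)$.
\end{definition}

The homeomorphism type of $Y/K$ depends only on the conjugacy class of $K$, so the cases to check are $K$ finite, $T$, $N$ and $SO(3)$.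

\begin{lemma}\label{lem:test}
Let $X$ be a metrizable $G$-space.
\begin{enumerate}
\item[(a)] If $Y$ is a $k$-test space, then $H^*(X/G;k)\cong H^*((X\times Y)/G;k)$.
\item[(b)] For every closed $\Gamma\le SO(3)$, $(X\times SO(3)/\Gamma)/G\cong X/\Gamma^\pm$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection $X\times Y\to X$ is closed because $Y$ is compact, and $X\to X/G$ is closed. Hence the induced surjection $(X\times Y)/G\to X/G$ is closed. Let $G_x$ be the isotropy group of $x\in X$. The map $y\mapsto[(x,y)]$ is onto the fiber over $[x]$, since $[(gx,y)]=[(x,g^{-1}y)]$, and it identifies $y,y'$ exactly when $y'\in G_xy$. So it induces a continuous bijection from the compact space $Y/G_x$ onto the fiber, that is, a homeomorphism. Now $Y/G_x=Y/K$ with $K$ the image of $G_x$ in $SO(3)$, a closed subgroup. Apply (C2).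

(b) The maps $[(x,g\Gamma^\pm)]\mapsto[g^{-1}x]$ and $[x]\mapsto[(x,e\Gamma^\pm)]$ are well defined, continuous and inverse to each other.
\end{proof}

We shall use the following about a finite subgroup $K\le SO(3)$. It acts on $S^2$, the Riemann sphere, by holomorphic maps, so $S^2/K$ is a compact Riemann surface and $p_K:S^2\to S^2/K$ is holomorphic of degree $|K|$. The Riemann--Hurwitz formula gives $|K|\,\chi(S^2/K)\ge\chi(S^2)=2$, so $S^2/K$ is a $2$-sphere.

\subsection*{Characteristic different from two}

\begin{lemma}\label{lem:odd}
If $\operatorname{char}k\ne2$, then $\mathbb{RP}^2=SO(3)/N$ is a $k$-test space.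
\end{lemma}

\begin{proof}
For $K=SO(3)$ the quotient is a point. For $K=T$ or $N$ the function $|x_3|$ identifies $\mathbb{RP}^2/K=S^2/K^\pm$ with $[0,1]$. Let $K$ be finite. The transfer for $\mathbb{RP}^2\to\mathbb{RP}^2/K$ is not available, since $\operatorname{char}k$ may divide $|K|$, so we divide in the other order. The antipodal map $\alpha$ commutes with $K$ and induces an involution $\tau$ of the sphere $\Sigma=S^2/K$ with $\tau p_K=p_K\alpha$, and $\mathbb{RP}^2/K=\Sigma/\tau$. Comparing degrees, $\deg\tau\cdot|K|=|K|\cdot(-1)$, so $\deg\tau=-1$. By Lemma~\ref{lem:transfer} for the group $\{1,\tau\}$ and the trivial subgroup, $H^*(\Sigma/\tau;k)$ injects into $H^*(\Sigma;k)$, and the image is fixed by $\tau^*$. On $H^2(\Sigma;k)=k$ the map $\tau^*$ is $-1$, which fixes only $0$ since $\operatorname{char}k\ne2$. So $\Sigma/\tau$ is $k$-acyclic.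
\end{proof}

\subsection*{An $\mathbb{F}_2$-acyclic $SO(3)$-space with small isotropy}
In characteristic two $\mathbb{RP}^2$ is not acyclic, and we assemble a test space from several orbits. The \emph{double mapping cylinder} of maps $M_0\xleftarrow{f_0}M\xrightarrow{f_1}M_1$ is obtained from $M_0\sqcup(M\times I)\sqcup M_1$ by gluing $(y,0)$ to $f_0(y)$ and $(y,1)$ to $f_1(y)$. The complements of $M_1$ and of $M_0$ are open sets that deformation retract onto $M_0$ and $M_1$ and intersect in $M\times(0,1)$. If the three spaces are compact, metrizable and connected, the Mayer--Vietoris sequence gives: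
\begin{enumerate}
\item[(MV)] if $H^i(M_0;k)\oplus H^i(M_1;k)\to H^i(M;k)$ is an isomorphism for all $i\ge1$, then the double mapping cylinder is $k$-acyclic.
\end{enumerate}
So we look for orbits $M_0,M,M_1$ such that the reduced cohomology of $M$ is the direct sum of those of $M_0$ and $M_1$. Let $Y$ be the double mapping cylinder of the equivariant projections
\[
M_0=SO(3)/N\ \longleftarrow\ M=SO(3)/\mathsf{D}\ \longrightarrow\ M_1=SO(3)/\mathsf{O}.
\]
The proof below shows that the mod $2$ Betti numbers in degrees $1,2,3$ are $(1,1,0)$ for $M_0$, $(1,1,1)$ for $M_1$ and $(2,2,1)$ for $M$, so the count is right. The space $Y$ is a compact metrizable $SO(3)$-space, and $\dim Y\le4$ by (C5), since $Y$ is the union of $M_0$, $M_1$ and the sets $M\times[\frac1n,1-\frac1n]$.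

\begin{lemma}\label{lem:Yacyclic}
The space $Y$ is $\mathbb{F}_2$-acyclic.
\end{lemma}

\begin{proof}
Coefficients are $\mathbb{F}_2$ unless indicated. We verify (MV). The spaces $M$ and $M_1$ are closed orientable $3$-manifolds, quotients of $SU(2)\cong S^3$ by right translations by the preimages $\tilde{\mathsf{D}},\tilde{\mathsf{O}}$ of $\mathsf{D},\mathsf{O}$; these preimages are their fundamental groups. Let $\mathsf{V}\le\mathsf{D}$ be the Klein four-group formed by the identity and the half-turns about the three coordinate axes. Its preimage is the quaternion group $\{\pm1,\pm i,\pm j,\pm k\}$, in which $-1=iji^{-1}j^{-1}$ is a commutator. So the kernel $\{\pm1\}$ of $SU(2)\to SO(3)$ dies in the abelianizations of $\tilde{\mathsf{D}}$ and $\tilde{\mathsf{O}}$, and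
\[
H_1(M;\mathbb{Z})=\mathsf{D}^{ab}=(\mathbb{Z}/2)^2,\qquad H_1(M_1;\mathbb{Z})=S_4^{ab}=\mathbb{Z}/2 .
\]

\emph{Degree one.} Classes in $H^1$ correspond to double covers, the nonzero classes to connected ones. For an index-two subgroup $\Gamma_0\le\Gamma$ with $\mathsf{D}\le\Gamma$ and $\mathsf{D}\not\le\Gamma_0$, the double cover $SO(3)/\Gamma_0\to SO(3)/\Gamma$ pulls back to $SO(3)/(\mathsf{D}\cap\Gamma_0)\to M$. The generator of $H^1(M_0)$ is the cover $SO(3)/T=S^2\to\mathbb{RP}^2$, and it pulls back to the cover defined by $\mathsf{D}\cap T=\mathsf{C}$, the cyclic group of order $4$ generated by the quarter-turn about the $x_3$-axis. The generator of $H^1(M_1)$ is the cover defined by the alternating subgroup $\mathsf{A}\le\mathsf{O}\cong S_4$, and it pulls back to the cover defined by $\mathsf{D}\cap\mathsf{A}$. The elements of $\mathsf{V}$ are squares of quarter-turns, so they are even. A quarter-turn has order $4$ in $S_4$, so it is a $4$-cycle and is odd. Hence $\mathsf{D}\cap\mathsf{A}$ has order $4$ and equals $\mathsf{V}$. The two pullbacks are connected covers that correspond to the distinct index-two subgroups $\mathsf{C}\ne\mathsf{V}$. They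 are distinct nonzero elements of $H^1(M)\cong\mathbb{F}_2^2$, so they form a basis.

\emph{Degree two.} Squaring $z\mapsto z^2$ is an additive natural map $H^1\to H^2$; it is the Bockstein homomorphism of $0\to\mathbb{Z}/2\to\mathbb{Z}/4\to\mathbb{Z}/2\to0$. So $z^2=0$ exactly when $z$ lifts to $H^1(\,\cdot\,;\mathbb{Z}/4)=\operatorname{Hom}(H_1(\,\cdot\,;\mathbb{Z}),\mathbb{Z}/4)$. For $M$ and $M_1$ the group $H_1(\,\cdot\,;\mathbb{Z})$ is killed by $2$, so such homomorphisms have values in $\{0,2\}$ and reduce to $0$ mod $2$. Thus squaring is injective, and it is bijective because $\dim H^2=\dim H^1$ by Poincar\'e duality. It is bijective for $\mathbb{RP}^2$ too, whose cohomology ring is $\mathbb{F}_2[a]/(a^3)$. By naturality, the map in degree two is identified with the map in degree one.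

\emph{Degree three.} Here $H^3(M_0)=0$, and $M\to M_1$ is a covering with $[\mathsf{O}:\mathsf{D}]=3$ sheets, of odd degree, so it is an isomorphism on $H^3$. Higher degrees vanish.
\end{proof}

To pass from $Y$ to its quotients by finite groups, the transfer reduces to $2$-groups, and these are handled one involution at a time.

\begin{lemma}[Smith]\label{lem:smith}
Let $X$ be a finite-dimensional, $\mathbb{F}_2$-acyclic compact metrizable space and $\tau$ a homeomorphism of $X$ with $\tau^2=\mathrm{id}$. Then $B=X/\tau$ is compact metrizable, $\mathbb{F}_2$-acyclic, and $\dim B\le\dim X$.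
\end{lemma}

\begin{proof}
Let $\pi:X\to B$ be the projection and $F$ the fixed set of $\tau$, which $\pi$ embeds as a closed subset of $B$. Over $B\setminus F$ the map $\pi$ is a double covering. So the locally compact separable space $B\setminus F$ is a countable union of compact sets contained in evenly covered open sets, each homeomorphic to a closed subset of $X$. By (C5), $\dim B\le\dim X$.

Let $\mathcal{F}=\pi_*\mathbb{F}_2$; its sections over $\Omega\subset B$ are the locally constant functions $\varphi:\pi^{-1}\Omega\to\mathbb{F}_2$, its stalk at $y$ is the space of functions on $\pi^{-1}(y)$, and $H^*(B;\mathcal{F})=H^*(X)$ by (C3). Let $\mathcal{J}\subset\mathbb{F}_2$ be the subsheaf of the constant sheaf on $B$ formed by the sections whose germs at points of $F$ vanish; its stalks are $0$ over $F$ and $\mathbb{F}_2$ over $B\setminus F$. Let $i:F\to B$ be the inclusion. For a section $\varphi$ of $\mathcal{F}$ the function $\kappa(\varphi)=\varphi+\varphi\circ\tau$ is $\tau$-invariant, and it vanishes near each point of $F$, because $\varphi$ is constant on a $\tau$-invariant neighborhood of that point. This defines $\kappa:\mathcal{F}\to\mathcal{J}$,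 which over $B\setminus F$ is the sum map $\mathbb{F}_2^2\to\mathbb{F}_2$ on stalks, with kernel the diagonal. Let $r:\mathcal{F}\to i_*\mathbb{F}_2$ be restriction of functions to $F$; it is an isomorphism on stalks over $F$ and zero elsewhere. We obtain two sequences
\begin{equation}\label{eq:smith1}
0\to\mathbb{F}_2\to\mathcal{F}\xrightarrow{\ \kappa\ }\mathcal{J}\to0,
\end{equation}
\begin{equation}\label{eq:smith2}
0\to\mathcal{J}\to\mathcal{F}\xrightarrow{(\kappa,r)}\mathcal{J}\oplus i_*\mathbb{F}_2\to0,
\end{equation}
where the left maps are the unit $\varphi\mapsto\varphi\circ\pi$ and its restriction to $\mathcal{J}$. Both are exact. On stalks over $B\setminus F$ both read $0\to\mathbb{F}_2\to\mathbb{F}_2^2\to\mathbb{F}_2\to0$ (diagonal, sum). On stalks over $F$, \eqref{eq:smith1} reads $0\to\mathbb{F}_2\xrightarrow{=}\mathbb{F}_2\to0\to0$ and \eqref{eq:smith2} reads $0\to0\to\mathbb{F}_2\xrightarrow{=}\mathbb{F}_2\to0$.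

Put $J^n=H^n(B;\mathcal{J})$. As $H^n(X)=0$ for $n\ge1$, the long exact sequence of \eqref{eq:smith2} gives $J^n\oplus H^n(F)\cong J^{n+1}$ for $n\ge1$. By (C4), $J^n=0$ for $n>\dim X$, so $J^n=0$ for all $n\ge1$ by descending induction. The beginning of the sequence is then $0\to J^0\to\mathbb{F}_2\to J^0\oplus H^0(F)\to0$. Counting dimensions, $2\dim J^0+\dim H^0(F)=1$, so $J^0=0$. Finally \eqref{eq:smith1} gives exact sequences $J^n\to H^{n+1}(B)\to H^{n+1}(X)=0$ for $n\ge0$, so $H^{n+1}(B)=0$; and $0\ne H^0(B)\subset H^0(X)=\mathbb{F}_2$.
\end{proof}

Finite dimension starts the descending induction. The acyclic space $Q_\pm\setminus\{0\}$, whose quotient is not $\mathbb{F}_2$-acyclic, shows that acyclicity alone is not enough. This is why we apply the lemma to $Y$ and not to the deleted neighborhood $L$.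

\begin{lemma}\label{lem:Ytest}
The space $Y$ is an $\mathbb{F}_2$-test space.
\end{lemma}

\begin{proof}
For any closed $K$, the quotient $Y/K$ is the double mapping cylinder of $M_0/K\leftarrow M/K\to M_1/K$.

\emph{$K=SO(3)$.} The three quotients are points, and $Y/K$ is an interval.

\emph{$K$ a finite $2$-group.} We show by induction on $|S|$ that $X/S$ is $\mathbb{F}_2$-acyclic whenever a finite $2$-group $S$ acts on a space $X$ as in Lemma~\ref{lem:smith}. If $S\ne1$, it has a central element $\tau$ of order $2$; then $X/\tau$ satisfies the same hypotheses by Lemma~\ref{lem:smith}, the group $S/\langle\tau\rangle$ acts on it, and $X/S=(X/\tau)/(S/\langle\tau\rangle)$. Apply this to $X=Y$, using Lemma~\ref{lem:Yacyclic}.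

\emph{$K$ finite.} A Sylow $2$-subgroup $S$ has odd index, so $H^*(Y/K;\mathbb{F}_2)$ injects into $H^*(Y/S;\mathbb{F}_2)$ by Lemma~\ref{lem:transfer}.

\emph{$K=T$.} The map $g\mapsto g^{-1}e_3$ identifies $T\backslash SO(3)$ with $S^2$ and turns right multiplication by $\gamma$ into the rotation $\gamma^{-1}$. So $(SO(3)/\Gamma)/T\cong S^2/\Gamma$, and $Y/T$ is the double mapping cylinder of $S^2/N\leftarrow S^2/\mathsf{D}\to S^2/\mathsf{O}$. The first space is an interval, via $|x_3|$. The other two are $2$-spheres, and the right map composed with $p_{\mathsf{D}}$ is $p_{\mathsf{O}}$, so it has degree $24/8=3$ and is an isomorphism on $H^*(\,\cdot\,;\mathbb{F}_2)$. Apply (MV).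

\emph{$K=N$.} The space $Y/T$ is compact, metrizable, $\mathbb{F}_2$-acyclic and of dimension $\le3$ by (C5), and $Y/N$ is its quotient by the involution induced by $N/T$. Apply Lemma~\ref{lem:smith}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
If $\operatorname{char}k\ne2$, Lemmas~\ref{lem:odd} and~\ref{lem:test} give $H^*(X/G;k)\cong H^*(X/N^\pm;k)$, and $X/N^\pm$ is contractible.

Let $\operatorname{char}k=2$. The constant sheaf $k$ is a direct sum of copies of $\mathbb{F}_2$, and cohomology of compact spaces commutes with direct sums of sheaves; so the compact spaces $Y/K$ are $k$-acyclic and $Y$ is a $k$-test space. By Lemma~\ref{lem:test}(a) it suffices to show that $(X\times Y)/G$ is $k$-acyclic. The sets $Y_0=Y\setminus M_1$ and $Y_1=Y\setminus M_0$ are open and invariant, cover $Y$, deformation retract equivariantly onto $M_0$ and $M_1$, and $Y_0\cap Y_1=M\times(0,1)$. By Lemma~\ref{lem:test}(b) the open sets $(X\times Y_0)/G$ and $(X\times Y_1)/G$ are homotopy equivalent to $X/N^\pm$ and $X/\mathsf{O}^\pm$, and their intersection is homeomorphic to $X/\mathsf{D}^\pm\times(0,1)$. All three are contractible, so the Mayer--Vietoris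 sequence shows that their union $(X\times Y)/G$ is $k$-acyclic.
\end{proof}

\section{The ball is a $Z$-point, and $P$ is a Hilbert cube}\label{sec:cubes}

We return to the sets $L$ and $U$ of Section~\ref{sec:proper}. A space is \emph{weakly contractible} if it is nonempty, path connected, and all its homotopy groups vanish.

\begin{proposition}\label{prop:weak}
The deleted neighborhood $U\setminus\{o\}=L/G$ is weakly contractible.
\end{proposition}

\begin{proof}
\emph{Fundamental group.} By Lemma~\ref{lem:contract}, $L$ is nonempty and contractible, so $L/G$ is path connected, and there is $b\in L$ fixed by $-1$. Then $Gb=SO(3)b$ is path connected. Paths in the orbit space of an action of a compact Lie group lift \cite[II.6.2]{Bre}, and a lift can be translated by a group element to start at a given point of the orbit. So a loop $\gamma$ at $[b]$ lifts to a path from $b$ to some $gb$. Close it up by a path inside $Gb$. The resulting loop in $L$ is null-homotopic, and it projects to $\gamma$ followed by a constant path. Hence $\pi_1(L/G)=1$.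

\emph{Homology.} The groups $N^\pm,\mathsf{D}^\pm,\mathsf{O}^\pm$ contain $-1$ and are not transitive on $S^2$: the first preserves an axis and the other two are finite. By Lemma~\ref{lem:contract} and Proposition~\ref{prop:three}, $L/G$ is $k$-acyclic for $k=\mathbb{Q}$ and all $k=\mathbb{F}_p$. It is open in the ANR $P$ (Proposition~\ref{prop:AR}), so it is an ANR, and by (C1) the statement holds for singular cohomology. Over a field, cohomology is dual to homology, so the reduced singular homology $\tilde H_*(L/G;k)$ vanishes for these $k$. Let $\Lambda=\tilde H_n(L/G;\mathbb{Z})$. The universal coefficient theorem gives $\Lambda\otimes\mathbb{F}_p=0$ and $\operatorname{Tor}(\Lambda,\mathbb{F}_p)=0$, that is, multiplication by each prime $p$ is bijective on $\Lambda$. So $\Lambda$ is a rational vector space and $\Lambda=\Lambda\otimes\mathbb{Q}=\tilde H_n(L/G;\mathbb{Q})=0$. By the Hurewicz theorem all homotopy groups of the simply connected space $L/G$ vanish.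
\end{proof}

\begin{lemma}\label{lem:Zpoint}
The set $\{o\}$ is a $Z$-set in $P$.
\end{lemma}

\begin{proof}
Let $g:I^n\to P$ and $\varepsilon>0$, and let $U$ be the open $\varepsilon$-ball about $o$. Triangulate $I^n$ so finely that the image of each closed simplex has diameter $<\varepsilon$; then every closed simplex that meets $g^{-1}(o)$ is mapped into $U$. Let $\Sigma_1$ be the subcomplex formed by the closed simplices that meet $g^{-1}(o)$ and their faces, and $\Sigma_2$ the subcomplex formed by the closed simplices that do not meet $g^{-1}(o)$. Then $\Sigma_1\cup\Sigma_2=I^n$, $g(\Sigma_1)\subset U$, $g(\Sigma_2)\subset P\setminus\{o\}$ and $g(\Sigma_1\cap\Sigma_2)\subset U\setminus\{o\}$. We extend $g|_{\Sigma_1\cap\Sigma_2}$ to a map $\Sigma_1\to U\setminus\{o\}$ skeleton by skeleton: the remaining vertices go to any point, and a map already defined on the boundary sphere of a simplex extends over the simplex by Proposition~\ref{prop:weak}. Together with $g|_{\Sigma_2}$ this gives $g':I^n\to P\setminus\{o\}$. On $\Sigma_2$ it equals $g$, and on $\Sigma_1$ both maps take values in $U$, so $d(g,g')\le2\varepsilon$.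
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:P}]
By Proposition~\ref{prop:AR} and Theorem~\ref{thm:torunczyk} it suffices to verify the disjoint cubes property. Let $f,g:I^n\to P$ and $\varepsilon>0$. By Lemma~\ref{lem:Zpoint} there is $g_1:I^n\to P\setminus\{o\}$ within $\varepsilon/2$ of $g$. The equivariant maps $E_s$ and $\beta_\delta$ induce self-maps of $P$, which by Lemmas~\ref{lem:Es} and~\ref{lem:beta} are within $\varepsilon/2$ of the identity for $s<1$ close to $1$ and $\delta>0$ small. Put $f'=E_s\circ f$ and $g'=\beta_\delta\circ g_1$. Analyticity is preserved by $G$, so it is a property of points of $P$. Every point of $f'(I^n)$ is analytic, and by Lemma~\ref{lem:beta} no point of $g'(I^n)$ is. So the images are disjoint.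
\end{proof}

\section{Proofs of the main theorems}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:P} and \eqref{eq:punctured}, $P\setminus\{\sigma\}\cong Q\times[0,1)$. Both $[0,1)\times(0,1)$ and $[0,1]\times[0,1)$ arise from a closed square by deleting a closed arc of its boundary, three sides in the first case and one side in the second. A homeomorphism of the boundary taking one arc to the other extends radially to the square, so the two spaces are homeomorphic. With \eqref{eq:splitting} and $Q\times[0,1]\cong Q$,
\[
\mathcal{M}\cong Q\times[0,1)\times(0,\infty)\cong Q\times[0,1]\times[0,1)\cong Q\times[0,1)\cong Q\setminus\{p\}.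
\]
Given $x,y\in Q\setminus\{p\}$, (R5) provides a homeomorphism of $Q$ that fixes $p$ and takes $x$ to $y$; it restricts to a homeomorphism of $Q\setminus\{p\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) In the coordinates \eqref{eq:splitting}, $F(a,t)=tF(a,1)$. So $\{F=1\}$ is the graph of the continuous function $a\mapsto1/F(a,1)$ on $P\setminus\{\sigma\}\cong Q\times[0,1)$. The diameter qualifies, since $|\operatorname{diam}X-\operatorname{diam}Y|\le2d_{GH}(X,Y)$.

(2) Define $\Psi$ from $P$ to the space of isometry classes of compact metric spaces by letting $\Psi([C])$ be $\Phi(C)$ rescaled to diameter $1$. To see that $\Psi$ is continuous, let $C_i\to C$ in $\mathcal{V}$. Along the terms with $\dim C_i\ge2$ we have $\Phi(C_i)\to\Phi(C)$ by Lemma~\ref{lem:continuity}. If infinitely many terms are segments, they have length $4$, so $C$ is a segment of length $4$, isometric to each of them. As the diameter is continuous and positive, $\Psi([C_i])\to\Psi([C])$.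

The map $\Psi$ is injective. The space $\Psi(\sigma)$ is the unit interval, and all other values are spheres. If $[C],[D]\ne\sigma$ and $\Psi([C])=\Psi([D])$, then $\Phi(D)$ is isometric to $\Phi(\lambda C)$ for some $\lambda>0$, so $D\in G(\lambda C)$ by Proposition~\ref{prop:identification}, and $m(C)=m(D)=1$ forces $\lambda=1$. Since $P$ is compact, $\Psi$ is an embedding with closed image. By \eqref{eq:splitting}, $\Psi(P\setminus\{\sigma\})$ is the set of all elements of $\mathcal{M}$ of diameter $1$. The point $\sigma$ is not isolated in $P$, which is connected and contains $o\ne\sigma$; so the unit interval lies in the closure of that set. Hence the closure is $\Psi(P)\cong P\cong Q$.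

(3) A \emph{$Q$-manifold} is a separable metrizable space locally homeomorphic to open subsets of $Q$. The theorem of Anderson and Chapman \cite{AC} states: if $f,f'$ are homotopic embeddings of a compact metrizable space onto $Z$-sets of a $Q$-manifold, then $f'=\psi f$ for some homeomorphism $\psi$ of the manifold. By Theorem~\ref{thm:A}, $\mathcal{M}$ is homeomorphic to an open subset of $Q$ and is contractible, so any two maps into it are homotopic. Given a homeomorphism $\phi:Z\to Z'$ of compact $Z$-sets, take for $f$ the inclusion of $Z$ and for $f'$ the composite of $\phi$ with the inclusion of $Z'$; then $\psi$ extends $\phi$. Finite subsets of $Q\times[0,1)$ are $Z$-sets: for large $j$, replace the $j$-th $Q$-coordinate of a map $I^n\to Q\times[0,1)$ by a constant that is not the $j$-th coordinate of any point of the finite set.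
\end{proof}

\section{Convergence of convex surfaces}\label{sec:continuity}

We prove Lemma~\ref{lem:continuity}. Write $d_i$ and $d$ for the metrics of $\Phi(C_i)$ and $\Phi(C)$. Four elementary facts are used.
\begin{enumerate}
\item[(E1)] The graph of a surjection $X\to Y$ is a correspondence. If every point of $X$ is within $\omega$ of a subset $X_0$, then $d_{GH}(X,X_0)\le\omega$, since $\{(x,x_0):d(x,x_0)\le\omega\}$ has distortion $\le2\omega$.
\item[(E2)] Nearest-point projection onto a compact convex set is $1$-Lipschitz, so it does not increase lengths of curves. If $D\subset D'$ are convex bodies with interior, it maps $\partial D'$ onto $\partial D$: points of $\partial D'$ are not interior to $D$, and an outer normal ray at $a\in\partial D$ leaves $D'$ at a point that projects to $a$.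
\item[(E3)] If a plane convex set lies in another, its perimeter is not larger; the perimeter of a segment is twice its length.
\item[(E4)] A concave upper semicontinuous function on a closed segment is continuous, since concavity gives continuity inside and lower semicontinuity at the ends. In particular the upper and lower boundary functions of a compact convex set are continuous along segments.
\end{enumerate}
Note that $s(C)=0$ by continuity, so $0$ lies in the relative interior of $C$.

\subsection*{Limits of dimension three}
Let $B(0,r)\subset C\subset B(0,R)$. Put $\varepsilon=\varepsilon_i=d_H(C_i,C)/r\to0$. As $h_C\ge r$, we have $|h_{C_i}-h_C|\le\varepsilon h_C$, that is, $(1-\varepsilon)C\subset C_i\subset(1+\varepsilon)C$; in particular $\dim C_i=3$ for large $i$. Let $f:\partial C_i\to\partial C$ be projection onto $(1-\varepsilon)C$ followed by division by $1-\varepsilon$, and let $g:\partial C\to\partial C_i$ be multiplication by $1+\varepsilon$ followed by projection onto $C_i$. By (E2), for the intrinsic metrics $f$ is $(1-\varepsilon)^{-1}$-Lipschitz, and $g$ is $(1+\varepsilon)$-Lipschitz and onto. Both projections fix $(1-\varepsilon)y$ for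 $y\in\partial C$ and are $1$-Lipschitz, so
\[
(1-\varepsilon)\,|fg(y)-y|\le|g(y)-(1-\varepsilon)y|\le|(1+\varepsilon)y-(1-\varepsilon)y|\le2\varepsilon R .
\]
The radial map $S^2\to\partial C$, $u\mapsto u/\gamma(u)$, is Lipschitz, because the gauge $\gamma(x)=\min\{t\ge0:x\in tC\}$ is $1/r$-Lipschitz and at least $1/R$ on $S^2$; its inverse $y\mapsto y/|y|$ is Lipschitz on $\partial C$. Mapping great circle arcs to $\partial C$ gives $d(y,y')\le c|y-y'|$ with $c$ depending only on $r,R$. So $\delta_i=\sup_yd(fg(y),y)\to0$, and
\[
d(y,y')-2\delta_i\le d(fgy,fgy')\le\frac{d_i(gy,gy')}{1-\varepsilon},\qquad d_i(gy,gy')\le(1+\varepsilon)\,d(y,y').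
\]
Thus the distortion of the graph of $g$ is at most $\varepsilon\operatorname{diam}\Phi(C)+2\delta_i\to0$.

\subsection*{Limits of dimension two}
After a rotation, $C\subset\mathbb{R}^2\times0=\mathbb{R}^2$, and $C$ contains the disc of radius $r$ and lies in the disc of radius $R$ about $0$. A thin body looks like two nearly flat sheets, but near the rim the sheets may be steep. We therefore compare the surfaces over the slightly shrunken region $(1-\eta)C$, where $\eta$ is small but large compared to the thickness, and show that the rim can be crossed by short arcs.

Let $\pi$ be the projection to $\mathbb{R}^2$, $D_i=\pi(C_i)$, $\varepsilon_i=\max_{C_i}|x_3|\to0$, $a_i=d_H(D_i,C)\to0$, and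
\[
\eta=\eta_i=2a_i/r+\sqrt{\varepsilon_i}+1/i .
\]
Then $\eta_i\to0$ and $\varepsilon_i/\eta_i\le\sqrt{\varepsilon_i}\to0$; we take $i$ so large that $\eta<1$. Plane support functions satisfy $|h_{D_i}-h_C|\le a_i\le\frac\eta2h_C$, so $(1-\frac\eta2)C\subset D_i\subset(1+\eta)C$. Put $D'=(1-\eta)C$ and $\rho=\eta r/2$. Since $D'+\frac\eta2C=(1-\frac\eta2)C\subset D_i$, the closed disc of radius $\rho$ about any point of $D'$ lies in $D_i$. In particular $D'\subset\operatorname{int}D_i$.

\emph{Sheets.} The set $C_i$ lies over $D_i$ between a convex function $\phi^-$ and a concave function $\phi^+$, with $|\phi^\pm|\le\varepsilon_i$. If $\dim C_i=3$, then $\operatorname{int}D_i=\pi(\operatorname{int}C_i)$, so $\phi^-<\phi^+$ on $\operatorname{int}D_i$, and $\partial C_i$ consists of the two graphs and the vertical segments of $C_i$ over $\partial D_i$. If $\dim C_i=2$, its plane is not vertical because $D_i$ has interior; then $\phi^+=\phi^-$ is affine and $\Phi(C_i)$ consists of two copies of the graph, labeled $\pm$, glued along the boundary. In both cases the projection $\Phi(C_i)\to D_i$ does not increase lengths, and over $\operatorname{int}D_i$ the surface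 is the disjoint union of two open sheets; we write $(x,\pm)$ for the points over $x\in\operatorname{int}D_i$.

\emph{Slopes over $D'$.} Let $\phi$ be convex on $D_i$ with $|\phi|\le\varepsilon_i$, and let $x\ne y$ in $D'$. Let $z\in D_i$ be the point on the ray from $x$ through $y$ at distance $\rho$ beyond $y$. Slopes of a convex function increase along a line, so
\[
\frac{\phi(y)-\phi(x)}{|y-x|}\le\frac{\phi(z)-\phi(y)}{\rho}\le\frac{2\varepsilon_i}{\rho}.
\]
Exchanging $x$ and $y$, and taking $\phi=\phi^-$ and $\phi=-\phi^+$, we see that $\phi^\pm$ are $\lambda_i$-Lipschitz on $D'$ with $\lambda_i=4\varepsilon_i/(\eta r)\to0$.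

\emph{Crossing arcs.} Let $z\in\partial C$. The ray through $z$ meets $D_i$ in a segment $[0,\tau z]$ with $1-\frac\eta2\le\tau\le1+\eta$, and $\tau z$ is its only point on $\partial D_i$, because $0\in\operatorname{int}D_i$. Follow the graph of $\phi^+$ over $[(1-\eta)z,\tau z]$, then the vertical segment of $C_i$ over $\tau z$ (a point if $\dim C_i=2$), and return along the graph of $\phi^-$. By (E4) this is an arc in $\Phi(C_i)$ from $((1-\eta)z,+)$ to $((1-\eta)z,-)$. It is part of the perimeter of the plane convex set formed by the points of $C_i$ over $[(1-\eta)z,\tau z]$, which lies in a rectangle of sides $2\eta R$ and $2\varepsilon_i$. By (E3) its length is at most $\omega_i=4\eta R+4\varepsilon_i\to0$. A point $x\in D_i\setminus D'$ has the form $tz$ with $z\in\partial C$ and $1-\eta<t\le\tau$, so every point of $\Phi(C_i)$ over $D_i\setminus D'$ lies on such an arc.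

\emph{Comparison.} The parts of $\Phi(C)$ and of $\Phi(C_i)$ over $D'$ both consist of two copies of $D'$; match the points $(x,\pm)$ accordingly. Every point of $\Phi(C_i)$ is within $\omega_i$ of a matched point, by the crossing arcs, and every point $(x,\pm)$ of $\Phi(C)$ is within $\eta R$ of $((1-\eta)x,\pm)$. By (E1) it remains to bound the distortion of the matching.

For points over $x,x'\in D'$ on the same sheet, $d=|x-x'|$, and the graph over the segment $[x,x']\subset D'$ gives $d\le d_i\le\sqrt{1+\lambda_i^2}\;d$. For points on different sheets let $z\in\partial C$ realize $d=|x-z|+|z-x'|$. Travel over the segment from $x$ to $(1-\eta)z$, cross by the arc, and travel over the segment from $(1-\eta)z$ to $x'$; this gives $d_i\le\sqrt{1+\lambda_i^2}\,(d+2\eta R)+\omega_i$. Conversely, a curve from one sheet to the other passes over some $y\in\partial D_i$, since the sheets are disjoint open sets that cover the part over $\operatorname{int}D_i$. Write $y=\tau z'$ with $z'\in\partial C$ and $|\tau-1|\le\eta$; then $|y-z'|\le\eta R$, and the length of the curve is at least $|x-y|+|y-x'|\ge|x-z'|+|z'-x'|-2\eta R\ge d-2\eta R$. As $d\le4R$, all errors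 tend to $0$ uniformly.

\subsection*{Limits of dimension at most one}
After an isometry of $\mathbb{R}^3$, $C=[0,a]\times0\times0$ with $a\ge0$. Let $\varepsilon=\varepsilon_i=d_H(C_i,C)\to0$; then $C_i$ lies in the solid cylinder of radius $\varepsilon$ about the $x_1$-axis. The coordinate $x_1$ maps $\Phi(C_i)$ onto an interval within Hausdorff distance $\varepsilon$ of $[0,a]$. By (E1) it suffices to show that
\[
t'-t\le d_i(p,q)\le t'-t+(4+2\pi)\varepsilon
\]
for $p,q\in\Phi(C_i)$ with $x_1$-coordinates $t\le t'$. The left inequality holds because $x_1$ does not increase lengths. Also $|p-q|\le t'-t+2\varepsilon$ for the positions of $p,q$ in $\mathbb{R}^3$.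

Let $\dim C_i=2$. A disc of radius $\rho$ in $C_i$ has a diameter orthogonal to $e_1$, which lies in a cross-section of the cylinder, so $\rho\le\varepsilon$. Hence $p$ is within $\varepsilon$ of a point $z$ of the relative boundary, and $d_i(p,q)\le|p-z|+|z-q|\le|p-q|+2\varepsilon\le t'-t+4\varepsilon$.

Let $\dim C_i=3$. For a plane $\Pi$ that meets $C_i$, either (i) $\Pi$ misses $\operatorname{int}C_i$, and the convex set $\Pi\cap C_i$ lies in $\partial C_i$, or (ii) $\Pi\cap\partial C_i$ is the boundary curve of the plane convex body $\Pi\cap C_i$. Take first $\Pi=\{x_1=\text{const}\}$, where $\Pi\cap C_i$ lies in a disc of radius $\varepsilon$. Two points of $\Pi\cap\partial C_i$ are joined in $\partial C_i$ by a segment of length $\le2\varepsilon$ in case (i), and by the shorter arc of a curve of length $\le2\pi\varepsilon$ in case (ii), by (E3). So points of $\partial C_i$ with equal $x_1$ have $d_i\le\pi\varepsilon$. Next let $\Pi$ be a plane through $p$ and $q$ parallel to $e_1$. In case (i), $d_i(p,q)=|p-q|\le t'-t+2\varepsilon$. In case (ii), the upper boundary of $\Pi\cap C_i$ over $[t,t']$ is a curve in $\partial C_i$, the graph of a concave function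 that is continuous by (E4) and has values in an interval of length $2\varepsilon$. The function has at most two monotone pieces, so its total variation is at most $4\varepsilon$ and the graph has length at most $t'-t+4\varepsilon$. Its endpoints have $x_1$-coordinates $t$ and $t'$, so they are within $\pi\varepsilon$ of $p$ and $q$. Hence $d_i(p,q)\le t'-t+4\varepsilon+2\pi\varepsilon$. This completes the proof of Lemma~\ref{lem:continuity}.

\begin{thebibliography}{9}

\bibitem{AC} Anderson and Chapman, Pacific J. Math. 38 (1971).

\bibitem{Bel} Igor Belegradek, \emph{Gromov-Hausdorff hyperspace of nonnegatively curved $2$-spheres}, arXiv:1705.01223 (2017).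

\bibitem{Bre} Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Sch} Schneider, \emph{Convex Bodies}.

\bibitem{Tor} Toru\'nczyk, Fund. Math. 106 (1980).

\end{thebibliography}
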